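\title{The normals at the planar ends of a complete minimal surface span $\mathbb{R}^3$}

\begin{abstract}
Let $X$ be a complete minimal immersion into $\mathbb{R}^3$ of a closed connected surface with $m>1$ points removed, and suppose that each removed point is an embedded planar end. We prove that the limit normals at the ends span $\mathbb{R}^3$, for every genus and without assuming orientability. For a unit vector $e$, the function $|X|^2-2\langle X,e\rangle^2$ has Laplacian $4\langle N,e\rangle^2$, and its flux through a planar end tends to zero when $e$ is orthogonal to the normal at that end. The same function gives a version of the theorem for branched surfaces with non-embedded flat ends, and the asymptotics of $\int N\otimes N\,dA$ up to an error that tends to zero.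
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\Sigma$ is a closed (compact, without boundary) connected surface, orientable or not, and $p_1,\dots,p_m\in\Sigma$ are distinct points. An immersion $X:\Sigma\setminus\{p_1,\dots,p_m\}\to\mathbb{R}^3$ is \emph{minimal} if its mean curvature vanishes and \emph{complete} if the induced metric is complete. We write $N$ for a local unit normal.

\begin{definition}\label{def:end}
The point $p_i$ is an \emph{embedded planar end} of $X$ if there are a closed disk $U\subset\Sigma$ that contains $p_i$ in its interior and no other $p_j$, a plane $P_i\subset\mathbb{R}^3$, and a compact set $K\subset\mathbb{R}^3$ such that $X$ is injective on $U\setminus\{p_i\}$ and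
\[
X(U\setminus\{p_i\})\setminus K=\Gamma\setminus K,
\]
where $\Gamma$ is the graph, over the exterior of a disk in $P_i$, of a bounded function that tends to a constant at infinity.
\end{definition}

At such an end $N$ converges to a unit normal $n_i=n_X(p_i)$ of $P_i$ (see Lemma~\ref{lem:decay}). On a non-orientable surface $n_i$ is determined only up to sign, which does not affect the number
\[
d=\dim\operatorname{span}\{n_1,\dots,n_m\}.
\]
Seen from far away, a surface with $m$ planar ends looks like the union of the planes $n_1^\perp,\dots,n_m^\perp$ through the origin, and $d$ describes their position: they coincide if $d=1$, they meet in a line if $d=2$, and they meet only at the origin if $d=3$. Thus $d\le2$ means that the picture at infinity is invariant under translation by some unit vector $e$, and the question is whether this forces the surface itself to be invariant, that is, $\langle N,e\rangle\equiv0$.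

If the ends are allowed to grow logarithmically, nothing is forced. The catenoid has $d=1$ and the Jorge--Meeks $k$-noids ($k\ge3$) have $d=2$; both have embedded ends of finite total curvature. For planar ends the evidence points the other way. The case $m=1$ is the plane. For $\Sigma=S^2$ it is known that $2\le d\le3$ if $m>1$, and that $d=3$ if $m=4$. The conjecture that $d=3$ whenever $m>1$ is posed in the paper of Hirsch and M\"ader-Baumdicker~\cite{HM}. We prove it, without using the two results for spheres.

\begin{theorem}\label{thm:A}
Let $\Sigma$ be a closed connected surface, let $m>1$, and let $X:\Sigma\setminus\{p_1,\dots,p_m\}\to\mathbb{R}^3$ be a complete minimal immersion such that each $p_i$ is an embedded planar end. Then $\operatorname{span}\{n_X(p_1),\dots,n_X(p_m)\}=\mathbb{R}^3$.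
\end{theorem}

Since $d\le m$, no such surface has exactly two ends.

The second theorem allows branch points and ends that wind several times around the normal direction. A map $X$ from a Riemann surface to $\mathbb{R}^3$ is \emph{conformal and harmonic} if in each holomorphic coordinate $z=s+it$ it satisfies $|X_s|=|X_t|$, $\langle X_s,X_t\rangle=0$ and $X_{ss}+X_{tt}=0$. Then $\partial X=X_z\,dz$ is a holomorphic $1$-form with values in $\mathbb{C}^3$; its zeros are the \emph{branch points}, and away from them $X$ is a minimal immersion. The normal $N$ has a limit at every pole of $\partial X$ (Section~\ref{sec:laurent}).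

\begin{theorem}\label{thm:B}
Let $\Sigma$ be a closed connected Riemann surface and let $X:\Sigma\setminus\{p_1,\dots,p_m\}\to\mathbb{R}^3$ be a nonconstant conformal harmonic map, branch points allowed. Assume that $\partial X$ has a pole, of any order, at each $p_i$, and that $\langle X,n_i\rangle$ has a finite limit at $p_i$, where $n_i$ is the limit normal. Then either $X$ has image in a plane (and $d=1$), or $d=3$.
\end{theorem}

The first alternative occurs with $m>1$: take $X=(\operatorname{Re}F,\operatorname{Im}F,0)$ with $F=z+1/z$ on the sphere, which has poles at $0,\infty$ and branch points at $\pm1$. The convergence of $\langle X,n_i\rangle$ cannot be dropped. Enneper's surface $X=\operatorname{Re}\,(z-z^3/3,\ i(z+z^3/3),\ z^2)$, $z\in\mathbb{C}$, has one end, so $d=1$, and it is not planar; its limit normal is vertical and its height $\operatorname{Re}z^2$ is unbounded.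

The third theorem is the quantitative form of the first. At an embedded planar end $p_i$ let $x$ denote the orthogonal projection of $X$ to $n_i^\perp$. By Lemma~\ref{lem:graph}, $p_i$ has a neighborhood $U_i$ such that $x$ maps $U_i\setminus\{p_i\}$ diffeomorphically onto $\{|x|\ge R_i\}$. For large $\rho$ let $\Sigma_\rho$ be the compact surface obtained from $\Sigma\setminus\{p_1,\dots,p_m\}$ by removing the part $\{|x|>\rho\}$ of each $U_i\setminus\{p_i\}$. For $v\in\mathbb{R}^3$ let $v\otimes v$ be the matrix with entries $v_jv_k$; it does not depend on the sign of $v$.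

\begin{theorem}\label{thm:C}
Let $X$ be as in Theorem~\ref{thm:A}, with $m=1$ allowed. As $\rho\to\infty$,
\[
\int_{\Sigma_\rho}N\otimes N\,dA=\pi\rho^2\sum_{i=1}^m n_X(p_i)\otimes n_X(p_i)+O(1/\rho).
\]
In particular, $\operatorname{Area}(\Sigma_\rho)=m\pi\rho^2+O(1/\rho)$.
\end{theorem}

The main term is the value of the integral over $m$ flat disks of radius $\rho$. The content of the theorem is that there is no constant term: the compact part of the surface, however complicated, changes the integral by an amount that tends to zero.

All three proofs write the nonnegative function $\langle N,e\rangle^2$ as a Laplacian (Section~\ref{sec:identity}) and compute the flux through the ends. For Theorem~\ref{thm:A} we do this in graph coordinates, using only interior elliptic estimates (Sections~\ref{sec:ends} and~\ref{sec:proofA}); that proof is independent of Theorems~\ref{thm:B} and~\ref{thm:C}. In conformal coordinates the flux can be read off from a Laurent series, which gives Theorems~\ref{thm:B} and~\ref{thm:C} (Sections~\ref{sec:laurent} and~\ref{sec:proofC}). Section~\ref{sec:Z} constructs a second vector field with divergence $2\langle N,e\rangle^2$,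 which is small at every point of the ends and gives another proof of Theorem~\ref{thm:A}.

\section{A subharmonic quadratic function}\label{sec:identity}

Let $X:M\to\mathbb{R}^3$ be a minimal immersion. Gradient, divergence, Laplacian and area refer to the induced metric $g$; tangent vectors of $M$ are regarded as vectors in $\mathbb{R}^3$, and $a^T=a-\langle a,N\rangle N$ is the tangential part of $a\in\mathbb{R}^3$. We use three standard facts.

\begin{itemize}
\item[(i)] The shape operator $A$, defined by $dN(v)=-Av$, is symmetric, and minimality means $\operatorname{tr}A=0$. Equivalently, every function $\langle X,a\rangle$ is harmonic. Its gradient is $a^T$.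
\item[(ii)] If $\Omega\subset M$ is compact with smooth boundary and outer unit conormal $\eta$, then $\int_\Omega\operatorname{div}V\,dA=\int_{\partial\Omega}\langle V,\eta\rangle\,ds$ for every smooth vector field $V$. No orientation is needed: passing to the orientable double cover doubles both sides.
\item[(iii)] In coordinates $(y^1,y^2)$, the flux $\int\langle V,\eta\rangle\,ds$ of $V$ through a curve is the Euclidean flux of the field with components $\sqrt{\det g}\,V^j$, because both are the integral of $\sqrt{\det g}\,(V^1dy^2-V^2dy^1)$ along the curve. For $V=\nabla w$ these components are $\sqrt{\det g}\,g^{jk}\partial_kw$. In conformal coordinates $\sqrt{\det g}\,g^{jk}=\delta_{jk}$, so the flux of $\nabla w$ is the Euclidean flux of the Euclidean gradient.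
\end{itemize}

Fix a unit vector $e$ and put
\[
f=\langle X,e\rangle,\qquad n=\langle N,e\rangle .
\]
We want a function on $\mathbb{R}^3$ whose restriction to every minimal surface has Laplacian proportional to $n^2$. Such a function is subharmonic on every minimal surface and harmonic on every plane parallel to $e$, in particular on all asymptotic planes when $e\perp n_i$ for all $i$. Linear functions have Laplacian zero, so we try quadratic ones. By (i), for $a,b\in\mathbb{R}^3$,
\begin{equation}\label{eq:product}
\Delta\big(\langle X,a\rangle\langle X,b\rangle\big)=2\langle a^T,b^T\rangle=2\big(\langle a,b\rangle-\langle a,N\rangle\langle b,N\rangle\big),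
\end{equation}
and summing such products gives $\Delta\langle BX,X\rangle=2(\operatorname{tr}B-\langle BN,N\rangle)$ for every symmetric matrix $B$. The right side equals $2cn^2$ for every value of $N$ exactly when $(\operatorname{tr}B)I-B=c\,e\otimes e$. Taking traces gives $\operatorname{tr}B=c/2$, so $B$ is a multiple of the reflection $I-2e\otimes e$. This proves the following identity and shows that, among quadratic forms, the choice is forced.

\begin{lemma}\label{lem:identity}
On a minimal surface the function $\psi=|X|^2-2\langle X,e\rangle^2$ satisfies $\Delta\psi=4\langle N,e\rangle^2$.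
\end{lemma}

Both sides are independent of the sign of $N$, so the identity makes sense on non-orientable surfaces. The next lemma is what we shall do with the conclusion $n\equiv0$.

\begin{lemma}\label{lem:rigid}
If $M$ is connected and $\langle N,e\rangle\equiv0$ for some unit vector $e$, then $X(M)$ lies in a plane.
\end{lemma}

\begin{proof}
The vector $e$ is tangent everywhere, and $0=dn(v)=-\langle Av,e\rangle=-\langle v,Ae\rangle$ for all tangent $v$, so $Ae=0$. A symmetric trace-free $2\times2$ matrix has eigenvalues $\pm\mu$, so a nontrivial kernel forces $A=0$. Hence $N$ is locally constant, and by connectedness $N=\pm N_0$ for a fixed vector $N_0$. Then $\langle X,N_0\rangle$ has gradient $N_0^T=0$ and is constant.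
\end{proof}

\begin{example}[The catenoid]\label{ex:catenoid}
Let $X=(\cosh t\cos\theta,\cosh t\sin\theta,t)$ and $e=(1,0,0)$, which is orthogonal to the limit normals $\pm(0,0,1)$. The coordinates $(t,\theta)$ are conformal with $dA=\cosh^2t\,dt\,d\theta$, and $N=(\cos\theta,\sin\theta,-\sinh t)/\cosh t$. Thus
\[
n^2\,dA=\cos^2\theta\,dt\,d\theta,\qquad \psi=\cosh^2t+t^2-2\cosh^2t\cos^2\theta=t^2-\cosh^2t\cos2\theta .
\]
Since $(\cosh^2t)''=4\cosh^2t-2$, we get $\psi_{tt}+\psi_{\theta\theta}=2+2\cos2\theta=4\cos^2\theta$, as Lemma~\ref{lem:identity} predicts. On $\{|t|\le T\}$ we have $4\int n^2\,dA=8\pi T$, and the flux through $\{t=T\}$ is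
\[
\int_0^{2\pi}\psi_t\,d\theta=\int_0^{2\pi}\big(2T-\sinh2T\cos2\theta\big)\,d\theta=4\pi T,
\]
with the same contribution from $\{t=-T\}$. The mechanism of the proof is visible here. The large term in $\psi$ comes from the horizontal coordinates; it is the harmonic polynomial $x_2^2-x_1^2$, and its flux vanishes after integration over the circle. All the remaining flux comes from the square of the height, and it grows because the height is unbounded. On a planar end this last term should disappear.
\end{example}

\section{Embedded planar ends}\label{sec:ends}

Definition~\ref{def:end} describes only the image of the end, as the graph of a function about which no regularity is assumed. To compute fluxes we need $x$ as a coordinate on a full punctured neighborhood of $p_i$, and decay rates for the derivatives of the height. Let $n_i$ be a unit normal of $P_i$, and identify $\mathbb{R}^3$ with $n_i^\perp\times\mathbb{R}$, so that $X=(x,\langle X,n_i\rangle)$.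

\begin{lemma}\label{lem:graph}
Let $p_i$ be an embedded planar end. For all large $R_i$, the point $p_i$ has a closed disk neighborhood $U_i$ such that $X$ maps $U_i\setminus\{p_i\}$ diffeomorphically onto $\{(x,u(x)):|x|\ge R_i\}$, where $u$ is smooth and $u(x)\to c$ as $|x|\to\infty$. The disks $U_i$ may be taken disjoint.
\end{lemma}

\begin{proof}
Let $U,K,\Gamma$ be as in Definition~\ref{def:end} and put $U^*=U\setminus\{p_i\}$. Choose $R_0$ so large that $\{|x|<R_0\}$ contains $K$, $X(\partial U)$ and the disk omitted from $P_i$. The set $V=\{q\in U^*:|x(q)|>R_0\}$ is open and misses $\partial U$, and $X$ maps it bijectively onto the part of $\Gamma$ over $\{|x|>R_0\}$. Hence $x:V\to\{|x|>R_0\}$ is a bijection.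

\emph{The map $x$ is a local diffeomorphism on $V$.} If not, then $N(q)\perp n_i$ at some $q\in V$. The function $w=\langle X-X(q),N(q)\rangle=\langle x-x(q),N(q)\rangle$ is harmonic, and $w$ and $dw$ vanish at $q$. In a conformal coordinate centered at $q$, $w$ is the real part of a holomorphic function that vanishes to order at least two. So either $w\equiv0$ near $q$, or $w=\operatorname{Re}\zeta^l$ with $l\ge2$ in a suitable coordinate $\zeta$. In both cases the zero set of $w$ contains three arcs that start at $q$ and are otherwise disjoint, and $x$ maps their union injectively and continuously into a line. Two of the arcs go to the same side of $x(q)$, and then their images overlap, a contradiction.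

So $x:V\to\{|x|>R_0\}$ is a diffeomorphism and $u=\langle X,n_i\rangle\circ x^{-1}$ is smooth. It differs from the function in Definition~\ref{def:end} by a constant, so it has a limit $c$.

\emph{The graph fills a neighborhood of $p_i$.} Fix $R>R_0$, let $W=\{q\in U^*:|x(q)|\ge R\}$, and let $C\subset W$ be the Jordan curve $\{|x|=R\}$. It bounds a closed disk $D$ in the interior of $U$, and the components of $U^*\setminus C$ are $(D\setminus C)\setminus\{p_i\}$ and $(U\setminus D)\setminus\{p_i\}$, since removing an interior point does not disconnect a surface. The set $W\setminus C$ is connected, open, and closed in $U^*\setminus C$, so it is one of these components. It misses $\partial U$, so it is the first. If $p_i\notin D$, then $W=D$ is compact, although $|x|$ is unbounded on $W$. Hence $p_i$ lies in the interior of $D$ and $W\cup\{p_i\}=D$; take $U_i=D$ and $R_i=R$.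

Finally, if $O$ is an open neighborhood of $p_i$, then $|x|$ is bounded on the compact set $U\setminus O$, so $U_i\subset O$ for large $R_i$. This makes the $U_i$ disjoint.
\end{proof}

Consequently $\Sigma_\rho$ is compact, its boundary consists of the $m$ curves $\{|x|=\rho\}$, and the sets $\Sigma_\rho$ increase to $\Sigma\setminus\{p_1,\dots,p_m\}$.

\begin{lemma}\label{lem:decay}
At an embedded planar end, with $r=|x|\to\infty$,
\begin{equation}\label{eq:decay}
|Du|=o(r^{-1}),\qquad |D^2u|=o(r^{-2}).
\end{equation}
In particular $N=\pm(-Du,1)/\sqrt{1+|Du|^2}$ converges to $\pm n_i$.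
\end{lemma}

These are the rates that a harmonic function with $u\to c$ would have. The minimal surface equation is nonlinear and, before the gradient is bounded, not uniformly elliptic. We therefore first obtain uniform bounds from nonlinear estimates, and then regard the equation as a linear one, for which the estimate is proportional to $\sup|u-c|$.

\begin{proof}
The function $u$ solves the minimal surface equation $\operatorname{div}F(Du)=0$, where $F(p)=p/\sqrt{1+|p|^2}$. For $|x_0|=r\ge2R_i$ put $v(y)=\frac2r\big(u(x_0+\frac r2y)-c\big)$ on the unit disk $B_1$. Its graph is obtained from a piece of the graph of $u$ by a translation and a dilation, so $v$ solves the same equation, and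
\[
\sup|v|\le\tfrac2r\,\varepsilon(r),\qquad \varepsilon(r)=\sup_{|x|\ge r/2}|u-c|\to0 .
\]
All constants below are independent of $x_0$.

\emph{Gradient bound.} The interior gradient estimate for the minimal surface equation \cite{GT},
\[
|Dv(y)|\le C_1\exp\big(C_2\operatorname{osc}v/\operatorname{dist}(y,\partial B_1)\big),
\]
bounds $|Dv|$ on $B_{3/4}$.

\emph{H\"older bound.} Differentiating the equation shows that $w=D_kv$ solves $\partial_j\big(F^j_{p_l}(Dv)\,\partial_lw\big)=0$. The matrix $F^j_{p_l}(p)$ has eigenvalues $(1+|p|^2)^{-1/2}$ and $(1+|p|^2)^{-3/2}$, so this equation is uniformly elliptic on $B_{3/4}$. The De Giorgi--Nash theorem bounds the $C^\beta$ norm of a bounded solution of such an equation on $B_{1/2}$, with $\beta>0$ and the bound depending only on the ellipticity constants and $\sup|w|$.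

\emph{Linear estimate.} On $B_{1/2}$ the function $v$ solves $a_{jk}v_{jk}=0$ with $a_{jk}=(1+|Dv|^2)\delta_{jk}-v_jv_k$. These coefficients are bounded in $C^\beta$ and have eigenvalues $1$ and $1+|Dv|^2$. The interior Schauder estimate for this linear equation gives $|Dv(0)|+|D^2v(0)|\le C\sup|v|$.

Since $Dv(0)=Du(x_0)$ and $D^2v(0)=\frac r2D^2u(x_0)$, we get $|Du(x_0)|\le2C\varepsilon(r)/r$ and $|D^2u(x_0)|\le4C\varepsilon(r)/r^2$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

We compare the flux through $\{|x|=\rho\}$ with the flux for the flat metric. In the coordinate $x$ the metric is $g_{jk}=\delta_{jk}+u_ju_k$, with eigenvalues $1$ and $\omega^2$, where $\omega=\sqrt{1+|Du|^2}=\sqrt{\det g}$. So $\sqrt{\det g}\,g^{jk}$ has eigenvalues $\omega$ and $1/\omega$, and both differ from $1$ by at most $\omega-1\le\frac12|Du|^2$. By fact (iii) and \eqref{eq:decay}, for every smooth function $w$ on the end,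
\begin{equation}\label{eq:graphflux}
\int_{|x|=\rho}\langle\nabla w,\eta\rangle\,ds=\rho\int_0^{2\pi}\partial_rw\,d\theta+o(\rho^{-1})\sup_{|x|=\rho}|Dw| ,
\end{equation}
where $(r,\theta)$ are polar coordinates for $x$. The error tends to zero as long as $|Dw|=O(r)$. This is the growth of a quadratic function, so the rate in \eqref{eq:decay} is just what is needed.

Two simple choices of $w$ show how \eqref{eq:graphflux} is used. For a linear function $w=\langle X,a\rangle=a'\cdot x+a_3u$, the term $\partial_r(a'\cdot x)$ has mean zero on circles and $\rho\,\partial_ru\to0$, so the flux through each end tends to zero; the divergence theorem reads $0=0$ and imposes no condition on the $n_i$. Next suppose $d=1$, let $e=n_1$ and $w=f^2$. At each end $w=u^2$ and $|Dw|\le2|u||Du|=o(r^{-1})$, so the flux again tends to zero. But now $\Delta w=2|e^T|^2\ge0$ by \eqref{eq:product}, so $e^T\equiv0$ and the surface lies in a plane. To exclude $d=2$ as well, we replace $f^2$ by $\psi$, which is unbounded on the ends.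

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose the normals do not span $\mathbb{R}^3$, and choose a unit vector $e$ with $\langle e,n_i\rangle=0$ for all $i$. At the end $p_i$ we have $e=(e',0)$, so
\[
\psi=|x|^2-2(e'\cdot x)^2+u^2=-r^2\cos2\theta+u^2,
\]
with $\theta$ measured from $e'$. The radial derivative of the first term has mean zero on circles. Since $u$ is bounded, $|D(u^2)|=o(r^{-1})$ and $|D\psi|=O(r)$. By \eqref{eq:graphflux} the flux of $\nabla\psi$ through $\{|x|=\rho\}$ is $\rho\,o(\rho^{-1})+o(\rho^{-1})O(\rho)=o(1)$. Lemma~\ref{lem:identity} and the divergence theorem give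
\[
4\int_{\Sigma_\rho}n^2\,dA=\int_{\partial\Sigma_\rho}\langle\nabla\psi,\eta\rangle\,ds\to0\qquad(\rho\to\infty).
\]
The left side is nonnegative and nondecreasing in $\rho$, so it vanishes for all $\rho$, and $n\equiv0$. By Lemma~\ref{lem:rigid}, $X$ maps into a plane.

Now $X$ is a local isometry from a complete connected surface to a plane. Such a map is a covering map, and the plane is simply connected, so $X$ is a diffeomorphism onto the plane. Comparing Euler characteristics,
\[
1=\chi(\Sigma\setminus\{p_1,\dots,p_m\})=\chi(\Sigma)-m .
\]
Thus $\chi(\Sigma)=m+1\ge3$, which is impossible because $\chi(\Sigma)\le2$ for every closed connected surface.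
\end{proof}

The convergence of the height is used twice, for the rate $|Du|=o(r^{-1})$ and for the boundedness of $u$ in the term $u^2$; Example~\ref{ex:catenoid} shows the flux that appears without it. Completeness and $m>1$ enter only in the last paragraph, to exclude the plane. For $m=1$ a vector $e\perp n_1$ always exists, and the proof shows that the surface is a plane.

\section{Laurent series and the proof of Theorem~\ref{thm:B}}\label{sec:laurent}

An end as in Theorem~\ref{thm:B} need not be a graph. In exchange, $X$ is the real part of a meromorphic function near the end, and the flux of a quadratic function can be computed exactly.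

Let $X$ be conformal and harmonic in a coordinate $z=s+it=re^{i\theta}$, and put $\phi=2X_z=X_s-iX_t$. Write $a\cdot b=\sum a_jb_j$ for the complex bilinear product on $\mathbb{C}^3$. Harmonicity says that $\phi$ is holomorphic, and conformality says that $\phi\cdot\phi=0$. Moreover $dX=\operatorname{Re}(\phi\,dz)$. Where $\phi\ne0$, the metric is $\frac12|\phi|^2(ds^2+dt^2)$ and
\begin{equation}\label{eq:normal}
N=\frac{X_s\times X_t}{|X_s\times X_t|}=-i\,\frac{\phi\times\bar\phi}{|\phi|^2}.
\end{equation}
The right side is unchanged when $\phi$ is multiplied by a nonzero complex number. If $\phi$ has a zero or a pole at $z=0$, write $\phi=z^j\Phi$ with $\Phi$ holomorphic and $\Phi(0)\ne0$; then \eqref{eq:normal} holds with $\Phi$ in place of $\phi$, and $N$ extends smoothly across $0$. This defines the limit normal in Theorem~\ref{thm:B}.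

The next lemma shows that convergence of the height makes the whole singular part of $X$ horizontal and conformal.

\begin{lemma}\label{lem:pole}
Let $X$ be conformal and harmonic on a punctured disk around $0$, let $\phi$ have a pole at $0$, and let $v$ be a unit vector such that $\langle X,v\rangle$ has a finite limit at $0$. Then there are an integer $k\ge1$ and orthonormal coordinates on $\mathbb{R}^3$, with $v$ as third axis, such that:
\begin{itemize}
\item[(a)] $X=\operatorname{Re}\Psi$ with $\Psi=\sum_{j\ge-k}c_jz^j$, where $c_j=\lambda_j(1,i,0)$ for $j<0$, $\lambda_j\in\mathbb{C}$, and $\lambda_{-k}\ne0$;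
\item[(b)] $X_1+iX_2=\overline{F}+H$, where $F$ is meromorphic with principal part $\sum_{j<0}\lambda_jz^j$, and $H$ is holomorphic with $H=O(|z|^{k+2})$;
\item[(c)] $N(0)=\pm v$ and $N-N(0)=O(|z|^{k+1})$.
\end{itemize}
\end{lemma}

\begin{proof}
The bounded harmonic function $X_3$ extends harmonically across $0$, so $\phi_3=2\partial_zX_3$ is holomorphic. Put $\phi_\pm=\phi_1\pm i\phi_2$. Then
\[
\phi=\tfrac12\phi_-(1,i,0)+\tfrac12\phi_+(1,-i,0)+\phi_3(0,0,1),\qquad \phi_+\phi_-=\phi_1^2+\phi_2^2=-\phi_3^2 .
\]
One of $\phi_\pm$ has a pole, say of order $q\ge1$; after reversing the second axis if necessary, it is $\phi_-$. Since $\phi_+\phi_-$ is holomorphic, $\phi_+=O(|z|^q)$. So every coefficient in the principal part of $\phi$ is a complex multiple of $(1,i,0)$. Because $X$ is single-valued, $0=\oint dX=\operatorname{Re}(2\pi i\operatorname{Res}_0\phi)$, so the residue is a real vector; the only real multiple of $(1,i,0)$ is zero. Hence $q\ge2$, and $\phi$ has a meromorphic primitive $\Psi$ with $\operatorname{Re}\Psi=X$. This is (a), with $k=q-1$.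

For (b), put $\Psi_\pm=\Psi_1\pm i\Psi_2$. Then $X_1+iX_2=\frac12\Psi_++\frac12\overline{\Psi_-}$. The principal part of $\frac12\Psi_-$ is $\sum_{j<0}\lambda_jz^j$, and $\Psi_+'=\phi_+=O(|z|^{k+1})$. Take $H=\frac12(\Psi_+-\Psi_+(0))$ and $F=\frac12\big(\Psi_-+\overline{\Psi_+(0)}\big)$.

For (c), apply \eqref{eq:normal} to $\Phi=2\phi/\phi_-=(1,i,0)+O(|z|^{k+1})$. The right side of \eqref{eq:normal} is a smooth function of $\Phi\neq0$, and its value at $(1,i,0)$ is $\pm(0,0,1)$, the sign depending on the orientation of the axes.
\end{proof}

\begin{lemma}\label{lem:circleflux}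
In the situation of Lemma~\ref{lem:pole}, let $e$ be a unit vector and $\nu=\langle v,e\rangle$. The flux of $\nabla\psi$ through $\{|z|=\varepsilon\}$ toward $0$ is
\[
-\int_0^{2\pi}r\,\partial_r\psi\,\Big|_{r=\varepsilon}d\theta=4\pi\nu^2\sum_{j=1}^kj\,|\lambda_{-j}|^2\varepsilon^{-2j}+O(\varepsilon^2).
\]
If instead $\phi$ is holomorphic at $0$, the flux is $O(\varepsilon^2)$.
\end{lemma}

\begin{proof}
The left side is the flux by fact (iii). Let $B=I-2e\otimes e$. Since $X=\frac12(\Psi+\bar\Psi)$ and $B$ is real and symmetric,
\[
\psi=X\cdot BX=\tfrac12\operatorname{Re}(\Psi\cdot B\Psi)+\tfrac12\Psi\cdot B\bar\Psi .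
\]
The function $\Psi\cdot B\Psi$ is holomorphic on the punctured disk, so its mean over $\{|z|=r\}$ is its constant Laurent coefficient, independent of $r$. By orthogonality of the functions $e^{ij\theta}$, the mean of $\Psi\cdot B\bar\Psi$ is $\sum_jr^{2j}c_j\cdot B\bar c_j$. Therefore
\[
\int_0^{2\pi}r\,\partial_r\psi\,d\theta=2\pi\sum_jj\,r^{2j}\,c_j\cdot B\bar c_j .
\]
The terms with $j\ge1$ form a convergent power series that is $O(r^2)$; if $\phi$ is holomorphic there are no others. For $c=\lambda(1,i,0)$ we have $c\cdot\bar c=2|\lambda|^2$ and $|c\cdot e|^2=|\lambda|^2(e_1^2+e_2^2)=|\lambda|^2(1-\nu^2)$, so $c\cdot B\bar c=2|\lambda|^2\nu^2$.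
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
A harmonic function on a closed connected surface is constant, so $m\ge1$. If $X$ has image in a plane, each $n_i$ is normal to that plane and $d=1$. It remains to show that $d\le2$ forces the image into a plane. Let $e$ be a unit vector orthogonal to all $n_i$.

The form $\partial X$ is meromorphic on the compact surface $\Sigma$ and not identically zero, so the set $S$ of branch points is finite. On the connected surface $M=\Sigma\setminus(\{p_1,\dots,p_m\}\cup S)$ the map $X$ is a minimal immersion. Fix a holomorphic coordinate centered at each removed point, and let $M_\varepsilon$ be the complement of the coordinate disks of radius $\varepsilon$. At $p_i$, Lemma~\ref{lem:circleflux} applies with $v=n_i$ and $\nu=0$; at a branch point, its last sentence applies. Hence $4\int_{M_\varepsilon}n^2\,dA=O(\varepsilon^2)$. The integral is nonnegative and does not decrease as $\varepsilon\downarrow0$, so $n\equiv0$ on $M$. By Lemma~\ref{lem:rigid}, $X(M)$ lies in a plane, and by continuity so does the whole image.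
\end{proof}

\section{Proof of Theorem~\ref{thm:C}}\label{sec:proofC}

Lemma~\ref{lem:circleflux} computes the flux, for arbitrary $e$, through circles in a conformal coordinate. Two things remain: to show that an embedded planar end has the form of Lemma~\ref{lem:pole} with $k=1$, and to pass from the circles $\{|z|=\varepsilon\}$ to the curves $\{|x|=\rho\}$.

\subsection*{Step 1: conformal coordinates at the ends}
The Gauss curvature of the graph of $u$ is $\det D^2u/\omega^4$ and the area element is $\omega\,dx$. By \eqref{eq:decay} the curvature is $o(r^{-4})$, so the total curvature of $X$ is finite. We recall the theorems of Huber and Osserman: a complete, connected, oriented minimal immersion into $\mathbb{R}^3$ with finite total curvature is conformally a compact Riemann surface with finitely many punctures, and $\partial X$ extends meromorphically across the punctures. We apply this to $X$, or to its lift to the orientable double cover, over which each disk $U_i$ has two homeomorphic lifts. The punctures correspond to the ends. Indeed, a small punctured disk around a puncture is connected and misses a given $\Sigma_\rho$, so it lies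 in one end $\{|x|>\rho\}$; conversely, given disjoint disks around the punctures, the connected set $\{|x|>\rho'\}$ in an end lies in one of them for large $\rho'$. So $p_i$ has a conformal coordinate $z$, defined on a disk in $U_i$, in which $\phi=2X_z$ is meromorphic.

If $\phi$ were holomorphic at $0$, then $X$ would be bounded near $p_i$; so $\phi$ has a pole. Since $\langle X,n_i\rangle=u\to c$, Lemma~\ref{lem:pole} applies with $v=n_i$. Write $x$ as the complex number $\xi=X_1+iX_2$. By (b), $\xi=\bar\lambda_{-k}\bar z^{-k}+O(|z|^{1-k})$, so on a small circle $\xi$ winds $k$ times around the origin. Here embeddedness enters: $\xi$ is injective on $U_i\setminus\{p_i\}$, so the image of the circle is a Jordan curve, whose winding number about any point off the curve is $0$ or $\pm1$. Hence $k=1$. Multiplying $z$ by a unimodular constant, we may assume $\lambda_{-1}=\alpha_i>0$.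

\subsection*{Step 2: the identity for coordinate circles}
Let $e$ be a unit vector and $\nu_i=\langle n_i,e\rangle$. Let $\Sigma'_\rho$ be the complement in $\Sigma$ of the coordinate disks $\{|z|<\alpha_i/\rho\}$ around the $p_i$. By Lemmas~\ref{lem:identity} and~\ref{lem:circleflux}, with $k=1$ and $\varepsilon=\alpha_i/\rho$,
\begin{equation}\label{eq:prime}
\int_{\Sigma'_\rho}n^2\,dA=\pi\rho^2\sum_{i=1}^m\nu_i^2+O(\rho^{-2}).
\end{equation}

\subsection*{Step 3: from $\Sigma'_\rho$ to $\Sigma_\rho$}
Fix an end and drop the index $i$. The image $\gamma_\rho$ of $\{|z|=\alpha/\rho\}$ under $\xi$ is in general a curve at bounded, not small, distance from the circle $\{|\xi|=\rho\}$, so the region between them may have area of order $\rho$. We show that the two curves enclose nearly the same area and that the integrand is nearly constant between them.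

Write $F=\alpha/z+\sum_{j\ge0}a_jz^j$ and $H=\sum_{j\ge3}b_jz^j$ as in Lemma~\ref{lem:pole}(b). With $\varepsilon=\alpha/\rho$, the curve $\gamma_\rho$ is
\[
\xi(\theta)=\rho e^{i\theta}+\sum_{j\ge0}\bar a_j\varepsilon^je^{-ij\theta}+\sum_{j\ge3}b_j\varepsilon^je^{ij\theta}.
\]
For large $\rho$ it is a Jordan curve in an annulus $\{\rho-C\le|\xi|\le\rho+C\}$ with winding number $1$ about the origin, so it is positively oriented. Let $\Omega_\rho$ be its interior. For a curve $\xi=\sum_j\xi_je^{ij\theta}$ we have $\frac12\operatorname{Im}\oint\bar\xi\,d\xi=\pi\sum_jj|\xi_j|^2$, and the frequencies in the display are all distinct. Hence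
\[
|\Omega_\rho|=\pi\rho^2-\pi\sum_{j\ge1}j|a_j|^2\varepsilon^{2j}+\pi\sum_{j\ge3}j|b_j|^2\varepsilon^{2j}=\pi\rho^2+O(\rho^{-2}).
\]

The punctured disk $\{0<|z|<\varepsilon\}$ is a component of the complement of the circle $\{|z|=\varepsilon\}$ in $U_i\setminus\{p_i\}$, and $\xi$ is unbounded on it, so the diffeomorphism $\xi$ maps it onto the exterior of $\gamma_\rho$. Let $D_\rho=\{|\xi|<\rho\}$. The contribution of this end to $\int_{\Sigma_\rho}n^2\,dA-\int_{\Sigma'_\rho}n^2\,dA$ is therefore
\[
\int_{D_\rho\setminus\Omega_\rho}n^2\omega\,dx-\int_{\Omega_\rho\setminus D_\rho}n^2\omega\,dx .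
\]
The region $\Omega_\rho$ contains $\{|\xi|<\rho-C\}$ and is contained in $\{|\xi|\le\rho+C\}$, so both domains of integration lie in the annulus and have area $O(\rho)$. From $|\xi|\le\alpha/|z|+O(1)$ we get $|z|=O(1/\rho)$ there. Choose the sign of $N$ so that $N(0)=n_i$. By Lemma~\ref{lem:pole}(c), $n=\nu+O(|z|^2)$ and $1/\omega=\langle N,n_i\rangle=1-\frac12|N-n_i|^2=1+O(|z|^4)$. So $n^2\omega=\nu^2+O(\rho^{-2})$ on the annulus, and the contribution equals
\[
\nu^2\big(\pi\rho^2-|\Omega_\rho|\big)+O(\rho^{-2})\,O(\rho)=O(1/\rho).
\]
With \eqref{eq:prime} this gives
\begin{equation}\label{eq:scalarC}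
\int_{\Sigma_\rho}\langle N,e\rangle^2\,dA=\pi\rho^2\sum_{i=1}^m\langle n_i,e\rangle^2+O(1/\rho).
\end{equation}

\subsection*{Step 4: polarization}
Let $Q_\rho=\int_{\Sigma_\rho}N\otimes N\,dA-\pi\rho^2\sum_in_i\otimes n_i$. By \eqref{eq:scalarC}, $\langle Q_\rho e,e\rangle=O(1/\rho)$ for each unit vector $e$. The entries of a symmetric matrix are fixed linear combinations of these values for the six vectors $e_j$ and $(e_j+e_k)/\sqrt2$, $j<k$, so $Q_\rho=O(1/\rho)$. Since $v\otimes v$ has trace $|v|^2$, taking traces gives the area formula. This proves Theorem~\ref{thm:C}. \qed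

\begin{remark}
Theorem~\ref{thm:C} implies Theorem~\ref{thm:A}. If $e\perp n_i$ for all $i$, then \eqref{eq:scalarC} says that the nondecreasing quantity $\int_{\Sigma_\rho}n^2\,dA$ is $O(1/\rho)$, so $n\equiv0$, and the last paragraph of the proof in Section~\ref{sec:proofA} gives $m=1$. Thus $\sum_in_i\otimes n_i$ is positive definite for $m>1$. For the catenoid, cut off at $\cosh T=\rho$, Example~\ref{ex:catenoid} gives $\int n^2\,dA=2\pi T$, which grows like $2\pi\log\rho$ although the main term of \eqref{eq:scalarC} is zero.
\end{remark}

\section{A vector field that decays pointwise}\label{sec:Z}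

The field $\frac12\nabla\psi$ has divergence $2n^2$, but it grows linearly on the ends, and its flux is small only through cancellation along the circle. There is another field with the same divergence that is $o(r^{-1})$ at every point of an end with $n_i\perp e$.

A first candidate is $n^2X^T$. It has the right size, since $n=o(r^{-1})$, and its divergence is $2n^2$ plus the unwanted term $2n\langle\nabla n,X^T\rangle$. To cancel this term, consider the operator $L=\Delta+|A|^2$. We shall see that $Ln=0$, so that
\begin{equation}\label{eq:green}
\operatorname{div}(w\nabla n-n\nabla w)=w\,Ln-n\,Lw=-n\,Lw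
\end{equation}
for every function $w$, and we need a solution of $Lw=2\langle\nabla n,X^T\rangle$. The support function $h=\langle X,N\rangle$ also satisfies $Lh=0$, and $f$ is harmonic, so $L(fh)=2\langle\nabla f,\nabla h\rangle$. This turns out to be the required right side.

\begin{proposition}\label{prop:Z}
On a minimal surface, the vector field $Z=fh\,\nabla n-n\,\nabla(fh)+n^2X^T$ satisfies $\operatorname{div}Z=2n^2$. It is unchanged under $N\mapsto-N$, so it is globally defined on non-orientable surfaces.
\end{proposition}

\begin{proof}
For tangent $v$ we have $dh(v)=\langle v,N\rangle-\langle X,Av\rangle=-\langle AX^T,v\rangle$ and $dn(v)=-\langle Ae^T,v\rangle$, so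
\[
\nabla h=-AX^T,\qquad\nabla n=-Ae^T,\qquad\nabla f=e^T .
\]
Differentiating $X=X^T+hN$ and $e=e^T+nN$ along $v$ and taking tangential parts gives $\nabla_vX^T=v+hAv$ and $\nabla_ve^T=nAv$. In particular $\operatorname{div}X^T=2$. The Codazzi equation says that $(\nabla_vA)y$ is symmetric in $v$ and $y$. So for a vector field $Y$ and an orthonormal basis $v_1,v_2$,
\[
\operatorname{div}(AY)=\sum_j\langle(\nabla_YA)v_j,v_j\rangle+\operatorname{tr}(A\,\nabla Y)=Y(\operatorname{tr}A)+\operatorname{tr}(A\,\nabla Y)=\operatorname{tr}(A\,\nabla Y).
\]
With $Y=X^T$ and $Y=e^T$ this gives $\Delta h=-\operatorname{tr}(A+hA^2)=-|A|^2h$ and $\Delta n=-|A|^2n$. Hence $Lh=Ln=0$ and, by the symmetry of $A$,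
\[
L(fh)=2\langle\nabla f,\nabla h\rangle=-2\langle e^T,AX^T\rangle=-2\langle Ae^T,X^T\rangle=2\langle\nabla n,X^T\rangle .
\]
By \eqref{eq:green}, the first two terms of $Z$ have divergence $-2n\langle\nabla n,X^T\rangle$, while $\operatorname{div}(n^2X^T)=2n\langle\nabla n,X^T\rangle+2n^2$. Finally, $h$ and $n$ are odd in $N$, and every term of $Z$ contains two such factors.
\end{proof}

\begin{proof}[Second proof of Theorem~\ref{thm:A}]
Let $e=(e',0)$ at each end, as in Section~\ref{sec:proofA}, and take $N=(-Du,1)/\omega$. Then
\[
f=e'\cdot x,\qquad n=-\frac{e'\cdot Du}{\omega},\qquad h=\frac{u-x\cdot Du}{\omega}.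
\]
By \eqref{eq:decay}, $f=O(r)$, $|Df|=1$, $n=o(r^{-1})$ and $h=O(1)$. The function $n$ is the composition of $Du$ with a function whose derivative is bounded, so $|Dn|\le C|D^2u|=o(r^{-2})$. From $D(u-x\cdot Du)=-D^2u\,x$ and $D(1/\omega)=-D^2u\,Du/\omega^3$ we get $|Dh|\le|x||D^2u|+C|Du||D^2u|=o(r^{-1})$. Since $g\ge\delta$, we have $|\nabla w|\le|Dw|$ for every function $w$. Therefore
\[
|Z|\le|f||h||\nabla n|+|n|\big(|h||\nabla f|+|f||\nabla h|\big)+n^2|X|=o(r^{-1}).
\]
The curves $\{|x|=\rho\}$ have length at most $2\pi\rho\sup\omega$, so $2\int_{\Sigma_\rho}n^2\,dA=\int_{\partial\Sigma_\rho}\langle Z,\eta\rangle\,ds\to0$, and the proof ends as in Section~\ref{sec:proofA}.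
\end{proof}

The price of pointwise decay is the estimate for $D^2u$, which the first proof did not use.

\begin{remark}
On the catenoid of Example~\ref{ex:catenoid}, $f=\cosh t\cos\theta$, $n=\cos\theta/\cosh t$, $h=1-t\tanh t$ and $\langle X,X_t\rangle=\cosh t\sinh t+t$. Using $h_t=-\tanh t-t/\cosh^2t$,
\[
\langle Z,X_t\rangle=\cos^2\theta\,\Big(-2h\tanh t-h_t+\tanh t+\frac{t}{\cosh^2t}\Big)=2t\cos^2\theta .
\]
Compared with $\frac12\psi_t=t-\frac12\sinh2t\cos2\theta$, the exponentially large term is gone, while the integral over the circle is the same, $2\pi t$. For $Z$ the obstruction is the unboundedness of $h$.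
\end{remark}

\begin{thebibliography}{9}

\bibitem{GT}
Gilbarg--Trudinger, \S16.2.

\bibitem{HM}
Jonas Hirsch and Elena M\"ader-Baumdicker, \emph{On the Index of Willmore spheres}, arXiv:1905.04185 (2019).

\end{thebibliography}
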